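# Low rainbows for 2-bounded colorings of pairs

Throughout, $[X]^k$ is the collection of $k$-element subsets of $X$, and $[\omega]^\omega$ is the collection of infinite subsets of $\omega$. For a coloring $f$ of $[\omega]^2$ and $x<z$ we write $f(x,z)$ for $f(\{x,z\})$. The brackets $\langle\cdot,\cdot\rangle$ denote a recursive pairing bijection.

## 1. Two colorings worked by hand

Color pairs $x<z$ by
$$f(x,z)=\langle \lfloor x/2\rfloor ,z\rangle .$$
The color $\langle 0,5\rangle$ is used by $\{0,5\}$ and $\{1,5\}$ and by nothing else. In general $\langle i,z\rangle$ is used by those of $\{2i,z\},\{2i+1,z\}$ whose first entry is below $z$, so each color is used at most twice. Let us look for an infinite set $R$ all of whose pairs get different colors. The even numbers work: if $x<z$ and $x'<z'$ are even and $f(x,z)=f(x',z')$, then $z=z'$ and $\lfloor x/2\rfloor=\lfloor x'/2\rfloor$, so $x=x'$. On the other hand, $\{0,1\}$ is a dead end. It has only one pair, so no repetition yet, but every $z\ge 2$ gives $f(0,z)=f(1,z)$. The infinite solutions are exactly the infinite sets that contain at most one element of each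 block $\{2i,2i+1\}$.

**Definition.** A coloring $f:[\omega]^2\to\omega$ is *$2$-bounded* if $|f^{-1}(c)|\le2$ for every $c\in\omega$. A set $R$ is an *$f$-rainbow* if $f$ is injective on $[R]^2$.

Now let the collisions depend on $z$. Fix $A\subseteq\{3,4,5,\dots\}$. For $z\ge3$ put $g(1,z)=\langle0,z\rangle$ if $z\in A$, and $g(2,z)=\langle 0,z\rangle$ if $z\notin A$. For all other pairs $x<z$ put $g(x,z)=\langle x,z\rangle$. This is 2-bounded: for $z\ge 3$ the color $\langle0,z\rangle$ is shared by $\{0,z\}$ and exactly one of $\{1,z\},\{2,z\}$, and no other color is repeated. For $z\ge3$,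
$$\{0,1,z\}\text{ is a rainbow iff }z\notin A,\qquad \{0,2,z\}\text{ is a rainbow iff }z\in A .$$
So whoever puts $0,1$ into an infinite rainbow has decided to stay outside $A$, and must know that there is enough room outside $A$. One such trap can be avoided by leaving out $0$. A coloring can set many traps at once, and then the builder of an infinite rainbow keeps having to know which $z$ remain available. How much information does this take, if $f$ itself is given at the $n$-th jump of the empty set?

## 2. Jumps, PA degrees, and the theorems

**Definition.** For $m\in\omega$, a set $X$ is *$\mathrm{low}_m$* if $X^{(m)}\le_T\emptyset^{(m)}$. (So $\mathrm{low}_0$ means recursive and $\mathrm{low}_1$ is the usual notion "low".)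

**Definition.** For sets $P,Q$, we write $P\gg Q$ ($P$ is of *PA degree relative to $Q$*) if every infinite $Q$-recursive subtree of $2^{<\omega}$ has an infinite path recursive in $P$.

For example $Q'\gg Q$: the leftmost path of an infinite $Q$-recursive tree is recursive in $Q'$, since "$\sigma$ has extensions of all lengths in $T$" is $\Pi^0_1(Q)$.

The question comes from Wei Wang, "Cohesive sets and rainbows", arXiv:1303.3329 (2013). For $n\in\omega$ it has two parts.

* (a) Does every $\emptyset^{(n)}$-recursive 2-bounded $f:[\omega]^2\to\omega$ admit an $f$-rainbow $R\in[\omega]^\omega$ that is $\mathrm{low}_{n+2}$?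
* (b) Is it true that for every $P\gg\emptyset^{(n+1)}$ and every $\emptyset^{(n)}$-recursive 2-bounded $f:[\omega]^2\to\omega$ there is an $f$-rainbow $R\in[\omega]^\omega$ with $R^{(n+1)}\le_TP$?

For $n=0$ and $n=1$ both answers were known to be affirmative. We prove that **both (a) and (b) hold for every $n\in\omega$**.

**Theorem 1.** Let $n\in\omega$, let $P\gg\emptyset^{(n+1)}$, and let $f:[\omega]^2\to\omega$ be $\emptyset^{(n)}$-recursive and 2-bounded. Then there is an infinite $f$-rainbow $R$ with $R^{(n+1)}\le_TP$. Consequently every such $f$ has an infinite $\mathrm{low}_{n+2}$ rainbow.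

A supplement gives a universal version with a converse, and sharpness. Write $R\subseteq^*A$ if $R\setminus A$ is finite.

**Theorem 2.** Let $n\in\omega$. Call $g:[\omega]^2\to\omega$ *$b$-bounded* ($b\ge1$) if $|g^{-1}(c)|\le b$ for all $c$.

1. For every set $P$ the following are equivalent:
   * (i) $P\gg\emptyset^{(n+1)}$.
   * (ii) There is one infinite $R$ with $R^{(n+1)}\le_TP$ such that, for every $\emptyset^{(n)}$-recursive $A$, $R\subseteq^*A$ or $R\subseteq^*\omega\setminus A$; and, for every $b$ and every $\emptyset^{(n)}$-recursive $b$-bounded $g$, some $R\setminus m$ is a $g$-rainbow.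

   In particular some single $R$ with the universal properties in (ii) is $\mathrm{low}_{n+2}$.
2. There is an $\emptyset^{(n)}$-recursive 2-bounded $f$ with no infinite $\emptyset^{(n+1)}$-recursive rainbow. So "$\mathrm{low}_{n+2}$" cannot be improved to "$\mathrm{low}_{n+1}$", and $P$ in (b) cannot be replaced by $\emptyset^{(n+1)}$.

(Here $R\setminus m$ means $\{x\in R:x\ge m\}$.)

We use two standard facts.

* *Low basis theorem* (Jockusch–Soare, relativized). A nonempty $\Pi^0_1(Q)$ class in $2^\omega$ has a member $Z$ with $(Z\oplus Q)'\le_TQ'$.
* If $P\gg Q$, then $P\ge_TQ$, because the initial segments of $Q$ form an infinite $Q$-recursive tree with $Q$ as its only path. Also every nonempty $\Pi^0_1(Q)$ class has a member recursive in $P$, because such a class is the set of paths of an infinite $Q$-recursive tree.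

## 3. A coloring that defeats every $\emptyset^{(n+1)}$-recursive set

This section proves Theorem 2, part 2. It is a relativization of a theorem of Csima and Mileti; the proof below is direct.

**Step 1: the coloring.** Let $Q=\emptyset^{(n)}$. By the limit lemma there is a $Q$-recursive $r(e,x,s)\in\{0,1\}$ such that every $Q'$-recursive set is $\{x:\lim_sr(e,x,s)=1\}$ for some $e$ for which all these limits exist. (Run $\Phi_e$ on $x$ for $s$ steps with the stage-$s$ approximation of $Q'$ as oracle; let $r=1$ iff the output is $1$.) For each $z$ process $e=0,1,\dots,z-1$ in turn. If $\{x<z:r(e,x,z)=1\}$ has at least $2e+2$ elements, then look at its first $2e+2$ elements, and among these choose the two least that were not chosen at $z$ for any $e'<e$. At most $2e$ were chosen before, so two remain; call them $x_e<y_e$. For $x<z$ put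
$$f(x,z)=\begin{cases}\langle x_e,z\rangle&\text{if }x=y_e\text{ for some }e,\\ \langle x,z\rangle&\text{otherwise.}\end{cases}$$

For instance, let $z=5$ and suppose the sets for $e=0,1$ are $\{0,2,3\}$ and $\{0,1,2,3,4\}$. For $e=0$ we choose $0,2$. For $e=1$ we look at $0,1,2,3$ and choose $1,3$. For $e\ge2$ there are fewer than $2e+2$ numbers below $5$. So $f(2,5)=f(0,5)=\langle0,5\rangle$, $f(3,5)=f(1,5)=\langle1,5\rangle$, $f(4,5)=\langle4,5\rangle$.

**Step 2: $f$ is $2$-bounded and makes the intended collisions.** The elements chosen at $z$ are pairwise distinct. So a color $\langle w,z\rangle$ is taken at most by $\{w,z\}$ and, if $w=x_e$ for some (unique) $e$, by $\{y_e,z\}$. Hence $f$ is 2-bounded; it is clearly $Q$-recursive. Since $x_e$ is not of the form $y_{e'}$, we have $f(x_e,z)=\langle x_e,z\rangle=f(y_e,z)$.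

**Step 3: no infinite $Q'$-recursive rainbow.** Let $R$ be infinite and $Q'$-recursive with index $e$, and let $u$ be the $(2e+2)$-nd element of $R$. For all large $z$ the values $r(e,x,z)$, $x\le u$, have reached their limits, and $z>u$, $z>e$. Then the first $2e+2$ elements of $\{x<z:r(e,x,z)=1\}$ are the first $2e+2$ elements of $R$, so $x_e,y_e\in R$. Take such a $z\in R$. Then $\{x_e,z\},\{y_e,z\}\in[R]^2$ have the same color, and $R$ is not a rainbow.

**Step 4: sharpness.** $R^{(n+1)}\le_T\emptyset^{(n+1)}$ implies $R\le_T\emptyset^{(n+1)}$. So this $f$ has no infinite $\mathrm{low}_{n+1}$ rainbow, and $\emptyset^{(n+1)}$ cannot play the role of $P$ in (b). This proves part 2 of Theorem 2. $\square$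

## 4. Scott sets, and why (b) implies (a)

For $M\subseteq\omega$ let $M_a=\{x:\langle a,x\rangle\in M\}$ be its $a$-th column.

**Definition.** A *Scott set* is a nonempty family of subsets of $\omega$ that is closed under $\oplus$ and $\le_T$ and contains a member of each nonempty $\Pi^0_1(Z)$ class, for each $Z$ in the family.

The family of all arithmetical sets is a Scott set, by the low basis theorem, and so is $\mathcal P(\omega)$. We need small ones.

**Lemma 1.** For every $D$ there is $M$ with $M_0=D$ and $M'\le_TD'$ whose columns form a Scott set.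

*Proof.* The plan is to write down a $\Pi^0_1(D)$ class of codes and apply the low basis theorem.

**Step 1: the class.** Let $S^N_e$ be the set of all $\sigma\in2^{<\omega}$ such that no $\tau\subseteq\sigma$ is enumerated in $W^N_e$ in $\le|\sigma|$ steps. This is a tree, recursive in $N$ uniformly in $e$, and every $\Pi^0_1(N)$ class is the set $[S^N_e]$ of its paths for some $e$. Use a coding of triples with $\langle e,b,c\rangle\ge b,c$. Consider all $M$ such that $M_0=D$ and, for all $e,b,c,m$, with $a=\langle e,b,c\rangle+1$:
$$\text{if }S_e^{M_b\oplus M_c}\text{ has a string of length }m,\text{ then }M_a{\upharpoonright}m\in S_e^{M_b\oplus M_c}.$$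
Each instance is decidable in $M\oplus D$, so this is a $\Pi^0_1(D)$ class.

**Step 2: it is nonempty.** As $b,c<a$, we may define the columns one after another. If $S_e^{M_b\oplus M_c}$ is infinite, let $M_a$ be one of its paths. If it is finite and nonempty, let $M_a$ extend a string of maximal length in it. If it is empty, let $M_a$ be anything.

**Step 3: members code Scott sets.** Let $M$ be in the class. If $[S_e^{M_b\oplus M_c}]\neq\emptyset$, then the tree has strings of every length $m$, so $M_{\langle e,b,c\rangle+1}$ is one of its paths. With $b=c$ this gives members of all nonempty $\Pi^0_1(M_b)$ classes. Applied to the singleton class $\{M_b\oplus M_c\}$ it gives closure under $\oplus$; applied to $\{Z\}$ with $Z\le_TM_b$ it gives closure under $\le_T$.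

By the low basis theorem choose $M$ in the class with $(M\oplus D)'\le_TD'$. $\square$

**(b) implies (a).** Apply Lemma 1 to $D=\emptyset^{(n+1)}$ and let $P=M$. Every infinite $D$-recursive tree has a path among the columns of $M$, so $P\gg\emptyset^{(n+1)}$; also $P'\le_T\emptyset^{(n+2)}$. If $R^{(n+1)}\le_TP$, then $R^{(n+2)}\le_TP'\le_T\emptyset^{(n+2)}$. So it remains to prove (b), the first sentence of Theorem 1.

A Scott set $\mathcal M$ is closed under finite Boolean operations, and it contains all recursive sets, in particular all finite and cofinite ones. An *ultrafilter on $\mathcal M$* is a family $\mathcal U\subseteq\mathcal M$ not containing $\emptyset$, closed under intersections and under supersets in $\mathcal M$, and containing exactly one of $A,\omega\setminus A$ for each $A\in\mathcal M$. It is *nonprincipal* if all its members are infinite; then it contains all cofinite sets. If finitely many sets of $\mathcal M$ are not in $\mathcal U$, neither is their union, since their complements are in $\mathcal U$.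

**Lemma 2.** Let the columns of $M$ form a Scott set $\mathcal M$. The sets $U=\{a:M_a\in\mathcal U\}$, for $\mathcal U$ a nonprincipal ultrafilter on $\mathcal M$, form a nonempty $\Pi^0_1(M')$ class.

*Proof.* Nonempty: intersect a nonprincipal ultrafilter on $\mathcal P(\omega)$ with $\mathcal M$. These $U$ are exactly the sets such that

* if $a\in U$, then for every $m$ the column $M_a$ has an element $>m$;
* if $a,b\in U$ and $M_c=M_a\cap M_b$, then $c\in U$;
* if $a\in U$ and $M_a\subseteq M_b$, then $b\in U$;
* if $M_b=\omega\setminus M_a$, then exactly one of $a,b$ is in $U$.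

(The third clause makes $U$ the full index set of its family.) For fixed parameters $a,b,c,m$ each clause concerns finitely many bits of $U$. Its hypothesis about columns is $\Pi^0_1(M)$, or, for "$M_a$ has an element $>m$", $\Sigma^0_1(M)$; so $M'$ decides what the clause says about those bits. $\square$

## 5. Conflicts, and pairs that collide almost everywhere

To the requirement "$R$ is an $f$-rainbow" we shall later add further requirements of the same kind, so we abstract from $f$.

**Definition.** A *$k$-conflict* is a graph $H$ with vertex set $[\omega]^2$ in which every vertex has degree $\le k$. A *conflict* is a $k$-conflict for some $k$. A set $R$ is *$H$-independent* if no edge of $H$ joins two elements of $[R]^2$. For finite $F$ put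
$$V_F^H=\{z>\max F:\ F\cup\{z\}\text{ is }H\text{-independent}\}\qquad(\max\emptyset=-1).$$

Conflicts are coded as subsets of $\omega$. For fixed $k$ the $k$-conflicts form a $\Pi^0_1$ class: no vertex has $k+1$ neighbors. This will be decisive. If $f$ is 2-bounded, then
$$H_f=\{\{a,b\}:a\neq b,\ f(a)=f(b)\}$$
is a 1-conflict recursive in $f$, and $R$ is an $f$-rainbow iff $R$ is $H_f$-independent. If $f$ is $b$-bounded, $H_f$ is a $(b-1)$-conflict. For the first coloring of Section 1, $H_f$ joins $\{2i,z\}$ to $\{2i+1,z\}$ for each $z>2i+1$, and $V_{\{0\}}^{H_f}=\{1,2,3,\dots\}$ while $V_{\{0,1\}}^{H_f}=\emptyset$.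

If $H$ is a $k$-conflict and $K$ an $l$-conflict, then $H\cup K$ is a $(k+l)$-conflict. A set is $(H\cup K)$-independent iff it is both $H$- and $K$-independent, so
$$V_F^{H\cup K}=V_F^H\cap V_F^K.\tag{1}$$

For the rest of this section fix a Scott set $\mathcal M$ and a nonprincipal ultrafilter $\mathcal U$ on $\mathcal M$.

**Definition.** A *condition* (over $\mathcal M,\mathcal U$) is a triple $(F,X,H)$ with $F$ finite, $X\in\mathcal U$, $H\in\mathcal M$ a conflict, $F$ $H$-independent, and $X\subseteq V_F^H$.

We read it as: $F$ is the part of $R$ built so far, further elements come from the reservoir $X$, and $R$ must be $H$-independent. Note that elements of $X$ exceed $\max F$. We saw that $\{0,1\}$ can be a dead end although it is a rainbow. The following graph records exactly the two-element dead ends. For $H\in\mathcal M$ and $x\ne y$ let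
$$S^H_{xy}=\{z\notin\{x,y\}:\{\{x,z\},\{y,z\}\}\in H\}\in\mathcal M,$$
and let $p_H$ be the graph on $\omega$ that joins $x$ and $y$ iff $S^H_{xy}\in\mathcal U$. For the first coloring, $p_{H_f}$ joins $2i$ to $2i+1$ and nothing else. For the second, with $A\in\mathcal M$, it joins $0$ to $1$ if $A\in\mathcal U$, and $0$ to $2$ otherwise.

*If $H$ is a $k$-conflict, every vertex of $p_H$ has degree $\le k$.* Suppose $y_0,\dots,y_k$ are distinct neighbors of $x$. Take $z\in\bigcap_lS^H_{xy_l}$, which is a member of $\mathcal U$ and so nonempty. Then $\{x,z\}$ has the $k+1$ distinct $H$-neighbors $\{y_l,z\}$, a contradiction. Hence $p_H$ is $(k+1)$-colorable: color $0,1,2,\dots$ in turn, avoiding the at most $k$ colors of earlier neighbors. Call a set *$p_H$-independent* if $p_H$ joins no two of its elements.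

**Lemma 3.** Let $(F,X,H)$ be a condition.

1. $F$ is $p_H$-independent.
2. If $E$ is finite, $H$-independent and $p_H$-independent, then $V_E^H\in\mathcal U$.
3. All but finitely many $x\in X$ satisfy: $F\cup\{x\}$ is $H$-independent and $V^H_{F\cup\{x\}}\in\mathcal U$.

*Proof.* (1) Let $x\neq y$ be in $F$. If $z\in S^H_{xy}$, then $F\cup\{z\}$ is not $H$-independent, so $z\notin V_F^H\supseteq X$. Thus $S^H_{xy}\cap X=\emptyset$, and $S^H_{xy}\notin\mathcal U$.

(2) Let $z>\max E$ and $z\notin V_E^H$. Some $H$-edge joins two pairs in $[E\cup\{z\}]^2$, and not both pairs are in $[E]^2$. There are two possibilities. The edge may join a pair in $[E]^2$ to a pair containing $z$; since the finitely many pairs in $[E]^2$ have finitely many $H$-neighbors, this happens for only finitely many $z$. Otherwise it joins $\{x,z\}$ to $\{y,z\}$ with $x\neq y$ in $E$; then $z\in S^H_{xy}$, and $S^H_{xy}\notin\mathcal U$ because $E$ is $p_H$-independent. So the complement of $V^H_E$ is contained in a finite union of sets of $\mathcal M$ not in $\mathcal U$ (finite sets and sets $S^H_{xy}$). As $V_E^H\in\mathcal M$, it follows that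 $V^H_E\in\mathcal U$.

(3) Take $x\in X$ outside the finite set of $p_H$-neighbors of elements of $F$. Then $F\cup\{x\}$ is $H$-independent because $x\in V_F^H$, and $p_H$-independent by (1). Apply (2). $\square$

So a condition can always be lengthened: with $x$ as in (3), $(F\cup\{x\},X\cap V^H_{F\cup\{x\}},H)$ is a condition. With $\mathcal M=\mathcal P(\omega)$, starting from $(\emptyset,\omega,H_f)$, this already shows that every $b$-bounded coloring has an infinite rainbow.

The next lemma is the combinatorial half of every "decide this formula" step. Here $\mathcal G$ stands for "the finite sets that make the formula true".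

**Lemma 4 (splitting).** Let $(F,X,H)$ be a condition with $H$ a $k$-conflict, and let $\mathcal G$ be a family of finite sets. Suppose there is no finite $\rho\subseteq X$ such that $E=F\cup\rho$ is $H$-independent, $V_E^H\in\mathcal U$, and $E\in\mathcal G$. Then there are a finite set $N$ and sets $B_0,\dots,B_k$ with union $X\setminus N$ such that for each $l$ there is no finite $\rho\subseteq B_l$ with $F\cup\rho$ $H$-independent and $F\cup\rho\in\mathcal G$.

*Proof.* Let $N$ be the finite set of $p_H$-neighbors of elements of $F$, and let $B_0,\dots,B_k$ be the color classes of a $(k+1)$-coloring of $p_H$ restricted to $X\setminus N$. Let $\rho\subseteq B_l$ be finite with $F\cup\rho$ $H$-independent. Then $F\cup\rho$ is $p_H$-independent: inside $F$ by Lemma 3(1), inside $\rho$ because $B_l$ is a color class, and between $F$ and $\rho$ because $\rho$ avoids $N$. By Lemma 3(2), $V^H_{F\cup\rho}\in\mathcal U$. By hypothesis $F\cup\rho\notin\mathcal G$. $\square$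

The $B_l$ of this proof need not be in $\mathcal M$, because $p_H$ is defined from $\mathcal U$. But if $\mathcal G$ is simple, the property asserted of $(B_0,\dots,B_k)$ is $\Pi^0_1$, and then the Scott set contains a possibly different tuple with the same property.

## 6. Recursive colorings: controlling one jump

We carry this out for $n=0$. Let $P\gg\emptyset'$ and let $f$ be recursive and 2-bounded; we want $R'\le_TP$.

**Definition.** A *level $1$ formula* is $\varphi_{1,e,x}(G)$: "$\Phi_e^G(x){\downarrow}$". For finite $F$ we write $F\vdash\varphi_{1,e,x}$ iff $F\ne\emptyset$ and $\Phi_e^F(x)$ converges in $\le\max F$ steps with all queries $\le\max F$.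

This relation is recursive. If $R$ end-extends $F$ and $F\vdash\varphi$, then $\varphi(R)$ holds. If $R$ is infinite and $\varphi(R)$ holds, then $R\cap[0,m]\vdash\varphi$ for all large $m\in R$.

By Lemma 1 with $D=\emptyset$ take $M$ with $M'\le_T\emptyset'$ whose columns form a Scott set $\mathcal M$. By Lemma 2 and $P\gg\emptyset'$ there is a nonprincipal ultrafilter $\mathcal U$ on $\mathcal M$ with index set $U\le_TP$. Put $H=H_f\in\mathcal M$ and let $(\varphi_s)_s$ list all level 1 formulas recursively. Start with the condition $(\emptyset,\omega,H)$. At stage $s$, given $(F_s,X_s,H)$, search for one of the following.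

* (i) A finite $\rho\subseteq X_s$ such that $E=F_s\cup\rho$ is $H$-independent, $V_E^H\in\mathcal U$ and $E\vdash\varphi_s$. Pass to $(E,X_s\cap V_E^H,H)$.
* (ii) A set $Y\in\mathcal U$, $Y\subseteq X_s$, with no finite $\rho\subseteq Y$ such that $F_s\cup\rho$ is $H$-independent and $F_s\cup\rho\vdash\varphi_s$. Pass to $(F_s,Y,H)$.

Then lengthen the condition by one element $x$ using Lemma 3(3).

*One of the two exists.* If (i) fails, apply Lemma 4 with $\mathcal G=\{E:E\vdash\varphi_s\}$. The pairs $(B_0,B_1)$ with union $X_s\setminus N$ and with the property in Lemma 4 form a nonempty $\Pi^0_1(X_s\oplus H)$ class, so there is such a pair in $\mathcal M$. As $X_s\setminus N\in\mathcal U$, one of $B_0,B_1$ is in $\mathcal U$; it serves as $Y$.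

*$P$ can run this.* Sets are given by indices of columns of $M$. The property in (ii) and equalities between columns are $\Pi^0_1(M)$, so decided by $M'\le_T\emptyset'\le_TP$; membership in $\mathcal U$ is decided by $U\le_TP$.

*The outcome is correct.* Let $R=\bigcup_sF_s$. It is infinite, $H$-independent, and end-extends each $F_s$ and each $E$. In case (i), $\varphi_s(R)$ is true. In case (ii), if $\varphi_s(R)$ were true, then $F_t\vdash\varphi_s$ for large $t$; but $F_t=F_s\cup\rho$ with $\rho\subseteq Y$ and $F_t$ is $H$-independent, a contradiction. So $P$ decides $R'$.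

## 7. Where this argument stops at the second jump

Let $n=1$. Now $f$ is $\emptyset'$-recursive, $P\gg\emptyset''$, and we must also decide formulas $\varphi\equiv\exists y\,\neg\varphi^y$ with $\varphi^y$ of level 1. A sensible person repeats Section 6 over a Scott set $\mathcal M_1$ coded by some $M_1$ with $\emptyset'$ in the family and $M_1'\le_T\emptyset''$, so that $H_f\in\mathcal M_1$.

The compactness step needs "$E\vdash\varphi$" to be $\Sigma^0_1$ in a member of $\mathcal M_1$; only then is the property of $(B_0,B_1)$ a $\Pi^0_1$ condition relative to a member of $\mathcal M_1$. Section 6 suggests this meaning of $E\vdash\varphi$: for some $y$ there is an infinite reservoir $Y$ with no finite $\rho\subseteq Y$ such that $E\cup\rho$ is $H_f$-independent and $E\cup\rho\vdash\varphi^y$. Even if $Y$ ranges only over the columns of an $M_0$ with $M_0'\le_T\emptyset'$, count quantifiers. "$Y$ is infinite" is $\Pi^0_2(M_0)$, hence $\Pi^0_1(\emptyset')$. The second clause mentions $H_f\le_T\emptyset'$ and is $\Pi^0_1(\emptyset')$ too. So the definition, as written, is $\Sigma^0_2(\emptyset')$, that is, $\Sigma^0_3$.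 Every set in $\mathcal M_1$ has jump recursive in $\emptyset''$, so anything $\Sigma^0_1$ in such a set is recursive in $\emptyset''$, while some $\Sigma^0_3$ sets are not. There is one quantifier too many, and the argument stops here.

There is a second difficulty. When the level 1 formula $\varphi^y$ itself is treated, compactness produces a reservoir in $\mathcal M_1$, whereas $E\vdash\varphi$ speaks about reservoirs in $\mathcal M_0$. The two notions of "$\varphi^y$ is refuted" must agree.

Each source of the extra quantifier has its own remedy.

First, reservoirs at level 1 are taken from a fixed ultrafilter $\mathcal U_0$ on $\mathcal M_0$, whose index set $U_0$ is chosen with $(U_0\oplus\emptyset')'\le_T\emptyset''$. Then "$a\in U_0$" replaces "$M_{0,a}$ is infinite", and $D_1=U_0\oplus\emptyset'$ can be put into $\mathcal M_1$.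

Second, $H_f$ disappears from the definition: we ask instead whether *some* conflict $K\in\mathcal M_0$, together with some $Y\in\mathcal U_0$, excludes $\varphi^y$. For a $K$ unrelated to $f$ this is useful because we may *add* $K$ to the requirements on $R$: a union of two conflicts is a conflict, and Lemmas 3 and 4 use only bounded degree. And nothing is lost: $k$-conflicts form a $\Pi^0_1$ class, so if an arbitrarily complicated conflict such as $H_f$ excludes $\varphi^y$, compactness finds a simple one that does. Finally, the next ultrafilter $\mathcal U_1\supseteq\mathcal U_0$ is chosen so that no member of it refutes, with any conflict whatsoever, a level 1 formula that $\mathcal U_0$ and $\mathcal M_0$ fail to refute. This makes the two notions agree.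

## 8. The tower $\mathcal M_0\subseteq\dots\subseteq\mathcal M_n$ and its ultrafilters

**Formulas.** For $j\ge1$ let $\varphi_{j+1,e,x}(G)$ be $\exists y\,\neg\varphi_{j,e,\langle x,y\rangle}(G)$, a formula of level $j+1$. For $\varphi=\varphi_{j+1,e,x}$ write $\varphi^y=\varphi_{j,e,\langle x,y\rangle}$, so $\varphi\equiv\exists y\,\neg\varphi^y$. Every $\Sigma^0_j(G)$ set is $\{x:\varphi_{j,e,x}(G)\}$ for some $e$. This is clear for $j=1$. A $\Sigma^0_{j+1}(G)$ set has the form $\{x:\exists y\,\langle x,y\rangle\notin B\}$ with $B\in\Sigma^0_j(G)$, so an index $e$ of $B$ at level $j$ serves. As $G^{(n+1)}$ is $\Sigma^0_{n+1}(G)$: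
$$\text{if }P\text{ decides }\varphi_{n+1,e,x}(R)\text{ uniformly in }(e,x),\text{ then }R^{(n+1)}\le_TP.\tag{2}$$

**Refutation.** Suppose the relation $F\vdash\varphi$ has been defined for $\varphi$ of a given level. For $Y\subseteq\omega$ and a conflict $H$, the pair $(Y,H)$ *refutes $\varphi$ at $F$* if $F$ is $H$-independent, $Y\subseteq V_F^H$, and there is no finite $\rho\subseteq Y$ (possibly empty) such that $F\cup\rho$ is $H$-independent and $F\cup\rho\vdash\varphi$. If $(Y,H)$ refutes $\varphi$ at $F$ and $Y'\subseteq Y$, so does $(Y',H)$.

Here is an example where the conflict does the work. Let $\varphi$ be a level 1 formula saying "$G$ contains some $2i$, $2i+1$ and some $z>2i+1$", and let $H=H_f$ for the first coloring of Section 1. Then $(\omega,H)$ refutes $\varphi$ at $\emptyset$, since no $H$-independent set is of this kind; yet $(\omega,\emptyset)$ does not refute $\varphi$, since an initial segment $\{0,\dots,m\}$ with $m$ large makes $\varphi$ true.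

**The recursion.** Fix $n$ and $P\gg\emptyset^{(n+1)}$. For $i=0,1,\dots,n$ in turn we define $D_i$, $M_i$, $U_i$, and the relations $F\vdash\varphi$ and $F\vdash\neg\varphi$ for finite $F$ and $\varphi$ of level $i+1$. Write $M_{i,a}$ for the $a$-th column of $M_i$, and
$$\mathcal M_i=\{M_{i,a}:a\in\omega\},\qquad\mathcal U_i=\{M_{i,a}:a\in U_i\}.$$
We maintain
$$\emptyset^{(i)}\le_TD_i,\qquad D_i'\le_T\emptyset^{(i+1)}.\tag{3}$$

**Scott sets.** $D_0=\emptyset$. Given $D_i$, let $M_i$ be as in Lemma 1 for $D_i$. So $\mathcal M_i$ is a Scott set, $D_i\in\mathcal M_i$, $D_i\le_TM_i$, and $M_i'\le_TD_i'\le_T\emptyset^{(i+1)}$.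

**Positive relation.** At level 1 it is the relation $F\vdash\varphi_{1,e,x}$ of Section 6. At level $i+1\ge2$: $F\vdash\varphi$ iff $F\vdash\neg\varphi^y$ for some $y$.

**Ultrafilters.** $U_i$ is chosen in the class $\mathcal C_i$ of all $U\subseteq\omega$ satisfying:

* (U1) $\{M_{i,a}:a\in U\}$ is a nonprincipal ultrafilter on $\mathcal M_i$, and $U$ is its full index set.
* (U2) If $i\ge1$: $b\in U_{i-1}$ and $M_{i,a}=M_{i-1,b}$ imply $a\in U$.
* (U3) For each level $j$ with $1\le j\le i$, each $\varphi$ of level $j$, finite $F$, $k\in\omega$ and $a\in U$: if $F\not\vdash\neg\varphi$, then no $k$-conflict $H$ whatsoever is such that $(M_{i,a},H)$ refutes $\varphi$ at $F$.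

If $i<n$, choose $U_i\in\mathcal C_i$ with $(U_i\oplus\emptyset^{(i+1)})'\le_T\emptyset^{(i+2)}$, and put $D_{i+1}=U_i\oplus\emptyset^{(i+1)}$; then (3) persists. For $i=n$ choose $U_n\in\mathcal C_n$ with $U_n\le_TP$.

**Negative relation.** For $\varphi$ of level $i+1$: $F\vdash\neg\varphi$ iff there are $Y\in\mathcal U_i$ and a conflict $H\in\mathcal M_i$ such that $(Y,H)$ refutes $\varphi$ at $F$.

(U3) for $U_i$ mentions only levels $j\le i$, whose negative relations were defined earlier from $U_{j-1}$ and $M_{j-1}$; so there is no circle. The choices of $U_i$ are possible as soon as $\mathcal C_i$ is a nonempty $\Pi^0_1(\emptyset^{(i+1)})$ class: for $i<n$ by the low basis theorem relative to $\emptyset^{(i+1)}$, for $i=n$ by $P\gg\emptyset^{(n+1)}$. This is what Lemmas 5(3) and 6 provide.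

As an example at level 2, let $\varphi$ say "$G$ has only finitely many even elements", with $\varphi^y$ saying "$G$ contains an even number $>y$". If the odd numbers are in $\mathcal U_0$, then every finite $F$ satisfies $F\vdash\varphi$: with $y\ge\max F$ and $y\ge 0$, the set $Y$ of odd numbers $>\max F$ and the empty conflict refute $\varphi^y$ at $F$, since no $F\cup\rho$ with $\rho\subseteq Y$ has an even element $>y$.

**Inclusions.** For $i<n$ we have
$$D_i\le_TM_i\le_TM_i'\le_T\emptyset^{(i+1)}\le_TD_{i+1}\le_TM_{i+1},\qquad D_{i+1}\in\mathcal M_{i+1}.\tag{4}$$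
Hence $\mathcal M_i\subseteq\mathcal M_{i+1}$, and for $j\le i$ we have $D_j\in\mathcal M_i$ and $D_j\le_TM_i$. By (U2), $\mathcal U_i\subseteq\mathcal U_{i+1}$. By (U1), finite sets are not in $\mathcal U_i$ and cofinite sets are.

**Lemma 5 (complexity).**

1. For level $j$ ($1\le j\le n+1$), $\{(F,\varphi):F\vdash\varphi\}$ is $\Sigma^0_1(D_{j-1})$. Hence for fixed $F,\varphi,k$ the class of $(Y,H)$ with $H$ a $k$-conflict and $(Y,H)$ refuting $\varphi$ at $F$ is $\Pi^0_1(D_{j-1})$, uniformly in $F,\varphi,k$.
2. For level $j\le n+1$, $\{(F,\varphi):F\vdash\neg\varphi\}$ is $\Sigma^0_1(U_{j-1}\oplus\emptyset^{(j)})$. For $j\le n$ this is $\Sigma^0_1(D_j)$.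
3. $\mathcal C_i$ is a $\Pi^0_1(\emptyset^{(i+1)})$ class.

*Proof.* We go up the levels; the statements for level $j$ use only what is defined by then.

**Step 1: (1) for $j=1$, and the "hence".** The level 1 positive relation is recursive and $D_0=\emptyset$. If the positive relation at level $j$ is $\Sigma^0_1(D_{j-1})$, then "$H$ is a $k$-conflict", "$F$ is $H$-independent", "$Y\subseteq V_F^H$", and "for all finite $\rho\subseteq Y$, $F\cup\rho$ is not $H$-independent or $F\cup\rho\not\vdash\varphi$" are all $\Pi^0_1(D_{j-1})$ conditions on $(Y,H)$.

**Step 2: (1) for $j$ gives (2) for $j$.** Since $D_{j-1}\le_TM_{j-1}$, the statement "$M_{j-1,b}$ is a $k$-conflict and $(M_{j-1,a},M_{j-1,b})$ refutes $\varphi$ at $F$" is $\Pi^0_1(M_{j-1})$, hence decidable in $M_{j-1}'\le_T\emptyset^{(j)}$. Now $F\vdash\neg\varphi$ says that this holds for some $k$, some $b$ and some $a\in U_{j-1}$. For $j\le n$, $D_j=U_{j-1}\oplus\emptyset^{(j)}$.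

**Step 3: (2) for $j\le n$ gives (1) for $j+1$.** $F\vdash\varphi$ iff $\exists y\,F\vdash\neg\varphi^y$, with $\varphi^y$ of level $j$; this is $\Sigma^0_1(D_j)$.

**Step 4: (3).** It suffices that each of (U1)–(U3) is a conjunction, over numerical parameters, of conditions on finitely many bits of $U$ that are uniformly decidable from $M_i'\le_T\emptyset^{(i+1)}$. For (U1) this is Lemma 2. For (U2), $M_{i-1}$ and $U_{i-1}$ are recursive in $D_i\le_TM_i$, and equality of two columns is then $\Pi^0_1(M_i)$. For (U3), with $j\le i$ fixed: "$F\vdash\neg\varphi$" is $\Sigma^0_1(D_j)$ by (2), and $D_j\le_TM_i$. Moreover, by (1), the class of $k$-conflicts $H$ such that $(M_{i,a},H)$ refutes $\varphi$ at $F$ is $\Pi^0_1(M_{i,a}\oplus D_{j-1})$, so by compactness "this class is empty" is $\Sigma^0_1(M_{i,a}\oplus D_{j-1})$. Both are decided by $M_i'$, and the condition says: if both fail, then $a\notin U$. $\square$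

**Lemma 6.** $\mathcal C_i\neq\emptyset$.

*Proof.* For $i=0$, (U2) and (U3) are vacuous and Lemma 2 applies. Let $i\ge1$. Call $Y\subseteq\omega$ *bad* if for some $1\le j\le i$, some $\varphi$ of level $j$, some $F$ with $F\not\vdash\neg\varphi$, and some conflict $H$ (arbitrary), $(Y,H)$ refutes $\varphi$ at $F$. Subsets of bad sets are bad. (U3) says that no $M_{i,a}$ with $a\in U$ is bad.

**Step 1: no $Z\in\mathcal U_{i-1}$ is a finite union of bad sets.** This step pulls arbitrary witnesses down into $\mathcal M_{i-1}$. Suppose $Z=\bigcup_{l<m}Y_l$, with $Y_l$ bad via $j_l,\varphi_l,F_l$ and a $k_l$-conflict $H_l$. Consider all tuples $(Y_l,H_l)_{l<m}$ with $\bigcup_{l<m}Y_l=Z$, each $H_l$ a $k_l$-conflict, and each $(Y_l,H_l)$ refuting $\varphi_l$ at $F_l$. By Lemma 5(1) they form a $\Pi^0_1(Z\oplus D_0\oplus\dots\oplus D_{i-1})$ class, nonempty by assumption. As $Z,D_0,\dots,D_{i-1}\in\mathcal M_{i-1}$, it has a member in the Scott set $\mathcal M_{i-1}$. For this member, some $Y_l\in\mathcal U_{i-1}$, because the union $Z$ is in $\mathcal U_{i-1}$. If $j_l=i$, then $Y_l\in\mathcal U_{i-1}$ and $H_l\in\mathcal M_{i-1}$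 witness $F_l\vdash\neg\varphi_l$, contradicting $F_l\not\vdash\neg\varphi_l$. If $j_l<i$, then (U3) for $U_{i-1}$ is violated. Both are contradictions.

**Step 2: the ultrafilter.** Consider the family of all sets $Z\setminus(B\cup E)$ with $Z\in\mathcal U_{i-1}$, $B$ a finite union of bad sets, and $E$ finite. It is closed under finite intersections. Its members are nonempty: otherwise $Z\setminus E\in\mathcal U_{i-1}$ would be contained in $B$, hence be a finite union of subsets of bad sets, that is, of bad sets, against Step 1. Extend the family to an ultrafilter $\mathcal V$ on $\mathcal P(\omega)$. It contains all cofinite sets ($Z=\omega$, $B=\emptyset$), so it is nonprincipal. It contains $\mathcal U_{i-1}$. It contains the complement of every bad set, so it contains no bad set. Hence $\{a:M_{i,a}\in\mathcal V\}$ satisfies (U1)–(U3). $\square$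

The tower is now constructed.

## 9. Every condition decides every formula

From now on *condition* means condition over $\mathcal M_n,\mathcal U_n$, as defined in Section 5.

**Lemma 7 (dichotomy).** Let $(F,X,H)$ be a condition and $\varphi$ a formula of level $j$, $1\le j\le n+1$. Either $F\vdash\neg\varphi$, or there is a finite $\rho\subseteq X$ such that $E=F\cup\rho$ is $H$-independent, $V_E^H\in\mathcal U_n$, and $E\vdash\varphi$.

*Proof.* Let $H$ be a $k$-conflict and assume that the second alternative fails.

**Step 1: split the reservoir.** Apply Lemma 4 with $\mathcal G=\{E:E\vdash\varphi\}$. We get a finite $N$ and $B_0,\dots,B_k$ with union $X\setminus N$. Since also $F$ is $H$-independent and $B_l\subseteq X\subseteq V_F^H$, each $(B_l,H)$ refutes $\varphi$ at $F$.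

**Step 2: bring the pieces into $\mathcal M_n$.** The class of all tuples $(B_0,\dots,B_k)$ with union $X\setminus N$ such that each $(B_l,H)$ refutes $\varphi$ at $F$ is $\Pi^0_1(X\oplus H\oplus D_{j-1})$ by Lemma 5(1), and nonempty by Step 1. Since $X,H,D_{j-1}\in\mathcal M_n$, it has a member in $\mathcal M_n$. As $X\setminus N\in\mathcal U_n$, some $B_l$ of this member is in $\mathcal U_n$.

**Step 3: conclude.** If $j=n+1$, then $B_l\in\mathcal U_n$ and $H\in\mathcal M_n$ witness $F\vdash\neg\varphi$. If $j\le n$, then $(B_l,H)$ with $B_l\in\mathcal U_n$ refutes $\varphi$ at $F$, so (U3) for $U_n$ yields $F\vdash\neg\varphi$. $\square$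

For $j\le n$ the conflict $H$, which includes $H_f$, is used only through (U3); the witness for $F\vdash\neg\varphi$ is some other pair $(Y,K)$ from $\mathcal U_{j-1}$ and $\mathcal M_{j-1}$. This $K$ now has to be imposed on $R$.

## 10. Building the rainbow and reading off its $(n+1)$-st jump

Let $f$ be $\emptyset^{(n)}$-recursive and 2-bounded. Then $H_f\in\mathcal M_n$, since $\emptyset^{(n)}\le_TD_n\in\mathcal M_n$. Let $(\varphi_s)_s$ be a recursive list of all formulas of levels $1,\dots,n+1$, each occurring infinitely often. Start with the condition $(F_0,X_0,H_0)=(\emptyset,\omega,H_f)$; note $V_\emptyset^{H_f}=\omega$.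

**Stage $s$.** Given the condition $(F_s,X_s,H_s)$, let $\varphi=\varphi_s$ have level $j$. Search simultaneously for the following and take the first found.

* *Case (i):* a finite $\rho\subseteq X_s$ such that $E=F_s\cup\rho$ is $H_s$-independent, $V_E^{H_s}\in\mathcal U_n$ and $E\vdash\varphi$. If $j=1$, put $(F,X,H)=(E,\,X_s\cap V_E^{H_s},\,H_s)$. If $j\ge2$, also find $y$, $Y\in\mathcal U_{j-2}$ and a conflict $K\in\mathcal M_{j-2}$ such that $(Y,K)$ refutes $\varphi^y$ at $E$ (they exist because $E\vdash\varphi$ means $E\vdash\neg\varphi^y$ for some $y$), and put $(F,X,H)=(E,\,X_s\cap V_E^{H_s}\cap Y,\,H_s\cup K)$.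
* *Case (ii):* $Y\in\mathcal U_{j-1}$ and a conflict $K\in\mathcal M_{j-1}$ such that $(Y,K)$ refutes $\varphi$ at $F_s$. Put $(F,X,H)=(F_s,\,X_s\cap Y,\,H_s\cup K)$.

Then find $x\in X$ with $V^H_{F\cup\{x\}}\in\mathcal U_n$, and put $F_{s+1}=F\cup\{x\}$, $X_{s+1}=X\cap V^H_{F\cup\{x\}}$, $H_{s+1}=H$.

**Step 1: the stage succeeds and yields a condition.** By Lemma 7 the search succeeds. The triple $(F,X,H)$ is a condition. Indeed, $F$ is independent for $H_s$ and, when $K$ is present, for $K$, because refutation at $F$ requires it. Next, $X\subseteq V_F^{H_s}\cap V_F^K=V_F^{H_s\cup K}$ by (1), because refutation requires $Y\subseteq V_F^K$. Finally $X\in\mathcal U_n$ because $\mathcal U_0\subseteq\dots\subseteq\mathcal U_n$, and $H\in\mathcal M_n$ because $\mathcal M_0\subseteq\dots\subseteq\mathcal M_n$. The element $x$ exists by Lemma 3(3), and as $x\in V_F^H$, $(F_{s+1},X_{s+1},H_{s+1})$ is again a condition.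

**Step 2: the union is an infinite $f$-rainbow.** Let $R=\bigcup_sF_s$. New elements of stage $s$ come from $X_s\subseteq V_{F_s}^{H_s}$, hence exceed $\max F_s$; the element $x$ and all later elements exceed $\max F$. So $R$ is infinite and end-extends every $F_s$ and every $E$ from a case (i). The $X_s$ decrease and the $H_s$ increase. Each $F_s$ is $H_s$-independent, hence $H_f$-independent, so $R$ is an infinite $f$-rainbow.

**Step 3: the construction is recursive in $P$.** Represent sets in $\mathcal M_n$ by indices of columns of $M_n$, conflicts together with a bound $k$. We have $P\ge_T\emptyset^{(n+1)}\ge_TM_n'$ and $U_n\le_TP$; and for $1\le j\le n$, $U_{j-1}\le_TD_j\le_T\emptyset^{(n+1)}$. Indices of $X\cap Y$, $H\cup K$, $V_E^H$, and $M_n$-indices of columns of $M_i$ for $i<n$, are found by search: equality of a column of $M_n$ with such a set is $\Pi^0_1(M_n)$ (recall $M_i\le_TM_n$ from (4)), hence decidable in $M_n'$. So "$V_E^{H_s}\in\mathcal U_n$" is decidable in $P$. By Lemma 5(1), $E\vdash\varphi$ is $\Sigma^0_1(D_{j-1})$, and $D_{j-1}\le_T\emptyset^{(n+1)}$. As in Step 2 of the proof of Lemma 5,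 the search for $y,Y,K$ in case (i) is $\Sigma^0_1(U_{j-2}\oplus\emptyset^{(j-1)})$, and the search in case (ii) is $\Sigma^0_1(U_{j-1}\oplus\emptyset^{(j)})$. All these are $\Sigma^0_1(P)$.

**Step 4: the cases tell the truth.** This is the next lemma.

**Lemma 8 (truth).** Let $\varphi=\varphi_s$. If case (i) applied at stage $s$, then $\varphi(R)$ is true. If case (ii) applied, then $\varphi(R)$ is false.

*Proof.* First two observations about later stages.

(α) *Suppose case (ii) applied at $s$ with $(Y,K)$. Then $F_t\not\vdash\varphi$ for all $t>s$.* Indeed $F_t=F_s\cup\rho$ with $\rho\subseteq X_s\cap Y$, since all elements added from then on come from this reservoir; and $F_t$ is $K$-independent, since $K\subseteq H_t$. As $(Y,K)$ refutes $\varphi$ at $F_s$, $F_t\not\vdash\varphi$.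

(β) *Suppose $j\ge2$ and case (i) applied at $s$ with $E,y,Y,K$. Let $t>s$, and let $E'=F_t\cup\rho'$ be $H_t$-independent with $\rho'\subseteq X_t$ finite. Then $E'\not\vdash\varphi^y$.* Indeed $E'=E\cup\rho$ with $\rho\subseteq Y$, and $E'$ is $K$-independent since $K\subseteq H_t$. As $(Y,K)$ refutes $\varphi^y$ at $E$, $E'\not\vdash\varphi^y$.

We now use induction on the level $j$ of $\varphi$, for all stages $s$ simultaneously.

*$j=1$.* In case (i), $E\vdash\varphi$ and $R$ end-extends $E$, so $\varphi(R)$ is true. In case (ii), if $\varphi(R)$ were true, then $F_t\vdash\varphi$ for all large $t$, contradicting (α).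

*$j\ge2$, case (i).* Take $y$ as found there and $t>s$ with $\varphi_t=\varphi^y$; such $t$ exists because every formula is listed infinitely often. By (β), case (i) cannot apply at $t$, so case (ii) applies at $t$. By induction $\varphi^y(R)$ is false, so $\varphi(R)$ is true.

*$j\ge2$, case (ii).* By (α), $F_t\not\vdash\varphi$ for all $t>s$, so by definition of the positive relation $F_t\not\vdash\neg\varphi^y$ for all $y$ and all $t>s$. Given $y$, take $t>s$ with $\varphi_t=\varphi^y$. Case (ii) at $t$ would mean $Y\in\mathcal U_{j-2}$ and $K\in\mathcal M_{j-2}$ with $(Y,K)$ refuting $\varphi^y$ at $F_t$, that is, $F_t\vdash\neg\varphi^y$. So case (i) applies at $t$, and by induction $\varphi^y(R)$ is true. As $y$ was arbitrary, $\varphi(R)$ is false. $\square$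

**Step 5: the jump.** To decide $\varphi_{n+1,e,x}(R)$, $P$ runs the construction to the first stage that treats this formula and reports which case applied. By (2), $R^{(n+1)}\le_TP$. This proves (b) for every $n$, and with Section 4 also (a) for every $n$. **Theorem 1 is proved.** $\blacksquare$

## 11. One set for all $\emptyset^{(n)}$-recursive colorings, and the converse

It remains to prove part 1 of Theorem 2.

**(i)⇒(ii).** Run the construction of Section 10 starting with $H_0=\emptyset$. At the end of stage $s$, having the condition $(F,X,H)=(F_{s+1},X_{s+1},H_{s+1})$, decode $s=\langle a,b,k\rangle$ and perform two additional steps.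

* If $a\in U_n$, replace $X$ by $X\cap M_{n,a}$.
* If $M_{n,b}$ is a $k$-conflict (decidable in $M_n'$), replace $H$ by $H\cup K'$, where $K'\in\mathcal M_n$ consists of the edges $\{u,v\}$ of $M_{n,b}$ with $\min u,\min v>\max F$.

Use the result as the input of stage $s+1$.

*The result is a condition.* For $z>\max F$ every pair in $[F\cup\{z\}]^2$ has minimum $\le\max F$. So no edge of $K'$ joins two such pairs, $F$ is $K'$-independent, and $V_F^{K'}=\{z:z>\max F\}\supseteq X$.

*Section 10 still works.* Its verifications use only that the triples are conditions, that reservoirs shrink and conflicts grow, and how $F$ is extended; the additional steps shrink $X$, enlarge $H$, leave $F$ unchanged, and are recursive in $P$. So $R$ is infinite and $R^{(n+1)}\le_TP$.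

*The universal properties.* Let $A$ be $\emptyset^{(n)}$-recursive. Then $A\in\mathcal M_n$, so $A$ or $\omega\setminus A$ is some $M_{n,a}$ with $a\in U_n$. At a stage $s=\langle a,\cdot,\cdot\rangle$ the reservoir is put inside this set, so it contains all but finitely many elements of $R$. Let $g$ be $b$-bounded and $\emptyset^{(n)}$-recursive. Then $H_g\in\mathcal M_n$ is a $(b-1)$-conflict. At the end of a stage where it is treated with the bound $b-1$, let $m=\max F+1$. Every $H_g$-edge between pairs of $R\setminus m$ is in $K'$, and $R$ is $K'$-independent, since $K'\subseteq H_t$ for all later $t$. So $R\setminus m$ is $H_g$-independent, that is, a $g$-rainbow.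

**(ii)⇒(i).** Only the first universal property of $R$ will be used.

**Step 1: extend partial functions.** We show that every $\{0,1\}$-valued partial $\emptyset^{(n+1)}$-recursive function $\psi$ has a total $\{0,1\}$-valued extension recursive in $P$. Let $h(e,s)$ be the value of $\psi(e)$ computed in $\le s$ steps from the stage-$s$ approximation (recursive in $\emptyset^{(n)}$) of $\emptyset^{(n+1)}$, if this computation converges to $0$ or $1$, and $h(e,s)=0$ otherwise. Then $h:\omega^2\to\{0,1\}$ is $\emptyset^{(n)}$-recursive, and $\lim_sh(e,s)=\psi(e)$ whenever $\psi(e){\downarrow}$. Each set $\{s:h(e,s)=1\}$ is $\emptyset^{(n)}$-recursive, so $R$ is almost contained in it or in its complement; thus $q(e)=\lim_{s\in R}h(e,s)$ exists for all $e$. So $q$ is a total $\{0,1\}$-valued extension of $\psi$. As a limit of values recursive in $R\oplus\emptyset^{(n)}$, and since $R\oplus\emptyset^{(n)}\le_TR^{(n)}$,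
$$q\le_T(R\oplus\emptyset^{(n)})'\le_TR^{(n+1)}\le_TP.$$

**Step 2: find paths.** Let $T$ be an infinite $\emptyset^{(n+1)}$-recursive subtree of $2^{<\omega}$. For $\sigma\in2^{<\omega}$ consider the least $m>|\sigma|$, if any, such that one of $\sigma0,\sigma1$ has no extension of length $m$ in $T$. Let $\psi(\sigma)=i$ if $\sigma(1-i)$ has no extension of that length in $T$ while $\sigma i$ has one; otherwise $\psi(\sigma)$ is undefined. This $\psi$ is partial $\emptyset^{(n+1)}$-recursive. Let $q\le_TP$ be a total extension as in Step 1. Starting from the empty string, follow $\sigma\mapsto\sigma q(\sigma)$. All strings obtained have infinitely many extensions in $T$. The empty string has, since $T$ is infinite. If $\sigma$ has, then so does at least one of $\sigma0,\sigma1$. If both do, either choice is fine. If exactly one does, say $\sigma i$, then $\sigma(1-i)$ has no extensions of some length $>|\sigma|$ while $\sigma i$ has extensions of all lengths $>|\sigma|$, so $\psi(\sigma)$ is defined and equals $i=q(\sigma)$. So we obtain a path of $T$ recursive in $P$, and $P\gg\emptyset^{(n+1)}$.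

**The last assertion of part 1.** By Section 4 there is $P\gg\emptyset^{(n+1)}$ with $P'\le_T\emptyset^{(n+2)}$. For the set $R$ given by (ii) for this $P$, $R^{(n+2)}\le_TP'\le_T\emptyset^{(n+2)}$, so $R$ is $\mathrm{low}_{n+2}$. Together with Section 3 this proves Theorem 2. $\blacksquare$
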